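\title{A congruence modulo $p^{3r}$ for truncated sums of $(1/3)_k^3/k!^3$}

\begin{abstract}
Let $p\equiv1\pmod 3$ be a prime and let $S_r=\sum_{k=0}^{(p^r-1)/3}(1/3)_k^3/k!^3$. We prove that $S_r\equiv\Gamma_p(1/3)^6S_{r-1}\pmod{p^{3r}}$ for all $r\ge1$, where $\Gamma_p$ is Morita's $p$-adic Gamma function, and that the modulus cannot be raised to $p^{3r+1}$ in general. The congruence follows from a more precise one for the sums $\sum_{k<pm}(a)_k^3/k!^3$, with $m\ge1$ arbitrary and $a=\mu/(p-1)$ for an even integer $\mu$ with $2\le\mu\le\frac23(p-1)$. The proof groups the terms into blocks of length $p$, writes each block sum as a value of a $p$-adic analytic function, reduces that function to a constant modulo telescoping terms, and identifies the constant by Dixon's identity.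
\end{abstract}

\section{The problem and the results}\label{sec:intro}

For a number $x$ let $(x)_0=1$ and $(x)_k=x(x+1)\cdots(x+k-1)$ for $k\ge1$. Let $p$ be an odd prime, $\mathbb{Z}_p$ the ring of $p$-adic integers and $v$ the $p$-adic valuation. Morita's $p$-adic Gamma function is defined on nonnegative integers by $\Gamma_p(0)=1$ and
\[
\Gamma_p(n)=(-1)^n\prod_{1\le k<n,\ p\nmid k}k\qquad(n\ge1),
\]
and on $\mathbb{Z}_p$ by $\Gamma_p(x)=\lim\Gamma_p(n)$, where $n$ runs through nonnegative integers tending to $x$ $p$-adically. Long and Ramakrishna proved that for every prime $p\equiv1\pmod6$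
\begin{equation}\label{eq:LR}
\sum_{k=0}^{p-1}\frac{(1/3)_k^3}{k!^3}\equiv\Gamma_p(1/3)^6\pmod{p^3}.
\end{equation}
The following extension to higher powers of $p$ is posed as a conjecture in \cite{WLW}; all congruences are understood in $\mathbb{Z}_p$.

\begin{theorem}\label{thm:main}
Let $p\equiv1\pmod3$ be a prime and $r\ge1$ an integer. Then
\[
\sum_{k=0}^{(p^r-1)/3}\frac{(1/3)_k^3}{k!^3}\equiv\Gamma_p(1/3)^6\sum_{k=0}^{(p^{r-1}-1)/3}\frac{(1/3)_k^3}{k!^3}\pmod{p^{3r}}.
\]
\end{theorem}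

Write $S_r$ for the left side, so that $S_0=1$. Since $\Gamma_p$ takes unit values, the theorem shows by induction that every $S_r$ is a unit, and it says that the ratios $S_r/S_{r-1}$ converge to $\Gamma_p(1/3)^6$, gaining at least three $p$-adic digits at each step.

\subsection*{Where the congruence comes from}
For $x\in\mathbb{Z}_p$ and $k\ge0$ put
\[
A_k(x)=\Big(\frac{(x)_k}{k!}\Big)^3=(-1)^k\binom{-x}{k}^3 .
\]
This is a polynomial in $x$, hence continuous, and it is an integer when $-x$ is a nonnegative integer; such $x$ are dense, so $A_k(x)\in\mathbb{Z}_p$ for all $x\in\mathbb{Z}_p$. Let $\mu$ be an integer with $0<\mu<p$ and let $a=\mu/(p-1)$. Then $-a=\mu+\mu p+\mu p^2+\cdots$ has all its $p$-adic digits equal to $\mu$, and the truncations of this expansion are the integers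
\[
n_r=\mu(1+p+\dots+p^{r-1})=a(p^r-1).
\]
For $\mu=(p-1)/3$ we have $a=1/3$, and $n_r=(p^r-1)/3$ is the upper limit of summation in Theorem~\ref{thm:main}.

Deleting the last digit of $-a$ gives $-a$ back, and this is the source of the recursion. Lucas' congruence $\binom{\mu+pn}{i+pt}\equiv\binom{\mu}{i}\binom nt\pmod p$ for $0\le i<p$, applied with $n=n_{K-1}$ and $K\to\infty$, gives $A_{i+pt}(a)\equiv(-1)^i\binom\mu i^3A_t(a)\pmod p$. Summing over $i<p$ and $t<m$ yields
\[
\sum_{k<pm}A_k(a)\equiv D(\mu)\sum_{t<m}A_t(a)\pmod p,\qquad D(N)=\sum_{k=0}^N(-1)^k\binom Nk^3,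
\]
and $D$ is evaluated by Dixon's identity
\begin{equation}\label{eq:dixon}
D(N)=(-1)^{N/2}\frac{(3N/2)!}{(N/2)!^3}\qquad(N\ge0\text{ even}).
\end{equation}
So modulo $p$ a recursion holds with the factor $D(\mu)$, which is a unit when $\mu$ is even and $3\mu/2\le p-1$. Which $p$-adic number should replace $D(\mu)$ modulo higher powers of $p$? If $-a$ is replaced by $n_K$ in the long sum and by $n_{K-1}$ in the short one, both sums terminate, and the ratio of the complete sums is $D(n_K)/D(n_{K-1})$. The natural guess is the limit of these ratios. We shall see in Lemma~\ref{lem:ratio} that the limit exists and equals the number $\lambda$ below.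

\begin{theorem}\label{thm:general}
Let $p\ge7$ be a prime and let $\mu$ be an even integer with $2\le\mu\le\frac23(p-1)$. Put $a=\frac{\mu}{p-1}$, $A_k=\big(\frac{(a)_k}{k!}\big)^3$, $n_r=a(p^r-1)$ and
\[
\lambda=(-1)^{\mu/2}\,\frac{\Gamma_p(1-\frac{3a}2)}{\Gamma_p(1-\frac a2)^3}\in\mathbb{Z}_p^\times .
\]
Then for every integer $m\ge1$
\begin{equation}\label{eq:strong}
\sum_{k=0}^{pm-1}A_k-\lambda\sum_{k=0}^{m-1}A_k\in p^3m^3A_m\,\mathbb{Z}_p .
\end{equation}
Consequently, for all $r\ge1$,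
\begin{enumerate}
\item[(i)] $\sum_{k=0}^{n_r}A_k\equiv\lambda\sum_{k=0}^{n_{r-1}}A_k\pmod{p^{3r}}$,
\item[(ii)] $\sum_{k=0}^{p^r-1}A_k\equiv\lambda\sum_{k=0}^{p^{r-1}-1}A_k\pmod{p^{3r}}$.
\end{enumerate}
For $a=\frac13$ (all primes $p\equiv1\pmod3$) we have $\lambda=\Gamma_p(\frac13)^6$. For $a=\frac12$ (primes $p\equiv1\pmod4$, $p\ge13$) we have $\lambda=-\Gamma_p(\frac14)^4$.
\end{theorem}

The modulus in \eqref{eq:strong} explains the exponent $3r$: the error is $p^3$ times a boundary term $m^3A_m$, and the two truncations in (i) and (ii) are ones at which $m^3A_m$ is divisible by $p^{3(r-1)}$. The proof does not use \eqref{eq:LR}, which is the case $a=\frac13$, $r=1$ of (ii).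

\begin{proposition}\label{prop:sharp}
For $p=7$ and $r=1$ the congruence of Theorem~\ref{thm:main} fails modulo $7^4$. So $p^{3r}$ cannot be replaced by $p^{3r+1}$ in general.
\end{proposition}

Section~\ref{sec:seven} shows the two ideas of the proof for $p=7$. Sections~\ref{sec:gamma}--\ref{sec:limit} prove \eqref{eq:strong}, (i) and (ii); Section~\ref{sec:values} evaluates $\lambda$ and deduces Theorem~\ref{thm:main}; Section~\ref{sec:sharp} proves Proposition~\ref{prop:sharp}.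

\section{The two ideas, for $p=7$}\label{sec:seven}

\subsection*{Block sums are constant modulo $p^3$}
Let $p=7$, $\mu=2$, $a=\frac13$ and $b_k=(\frac13)_k/k!$, so $A_k=b_k^3$. Cut the sum into blocks of length $7$ and compare block $t$ with the single term $A_t$:
\[
\sum_{k<7m}A_k=\sum_{t<m}A_tH(t),\qquad H(t)=A_t^{-1}\sum_{i=0}^6A_{7t+i}.
\]
We show that $H(t)$ is independent of $t$ modulo $7^3$.

The factor $\frac13+l$ is divisible by $7$ exactly when $l=2+7j$, and then it equals $7(\frac13+j)$. In $b_{7t}$ these factors with $j<t$, divided by the factors $7,14,\dots,7t$ of $(7t)!$, give $b_t$. With $z=7t$ this reads $b_{7t}\,(z+\frac13)(z+\frac43)=b_t\,\psi(t)$, where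
\[
\psi(t)=\prod_{\substack{0\le l\le7t+1\\ l\not\equiv2\ (7)}}\Big(\frac13+l\Big)\Big/\prod_{\substack{1\le l\le7t\\ 7\nmid l}}l
\]
is a unit. From $b_{k+1}=b_k(k+\frac13)/(k+1)$ we get
\[
\frac{b_{7t}}{b_t}=\frac{\psi(t)}{(z+\frac13)(z+\frac43)},\qquad\frac{b_{7t+1}}{b_t}=\frac{\psi(t)}{(z+1)(z+\frac43)},\qquad\frac{b_{7t+2}}{b_t}=\frac{\psi(t)}{(z+1)(z+2)},
\]
while $b_{7t+i}/b_t$ for $3\le i\le6$ contains the factor $z+\frac73$ and has a unit denominator, so that its cube is divisible by $7^3$. In the variable $\zeta=z+\frac76=7(t+\frac16)$ we therefore have $H(t)\equiv\psi(t)^3R(\zeta)\pmod{7^3}$ with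
\[
R(\zeta)=\big[(\zeta-\tfrac56)(\zeta+\tfrac16)\big]^{-3}+\big[\zeta^2-\tfrac1{36}\big]^{-3}+\big[(\zeta-\tfrac16)(\zeta+\tfrac56)\big]^{-3}=\sum_j\rho_j\zeta^j\in\mathbb{Z}_7[[\zeta]].
\]
Three facts now combine.

First, $\psi$ is constant modulo $7^3$. Indeed $\psi(t+1)/\psi(t)=G(7t+\frac73)/G(7t)$ with $G(x)=\prod_{l=1}^6(x+l)=720+1764x+1624x^2+\cdots$, and $1764=7^2\cdot36$, $1624=7\cdot232$, so $G(x)\equiv720\pmod{7^3}$ for $x\in7\mathbb{Z}_7$. Hence $\psi(t)\equiv\psi(0)=\frac49$.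

Second, $R$ is even: $\zeta\mapsto-\zeta$ exchanges the outer terms. So $\rho_1=0$, and since $7\mid\zeta$ we have $R(\zeta)\equiv\rho_0+\rho_2\zeta^2\pmod{7^3}$.

Third, $7\mid\rho_2$. Modulo $7$ we have $\frac16\equiv-1$ and $\frac56\equiv2$, so $R$ reduces to $[(\zeta-2)(\zeta-1)]^{-3}+[\zeta^2-1]^{-3}+[(\zeta+1)(\zeta+2)]^{-3}$. The coefficient of $\zeta^2$ is $\frac18(6+\frac92+\frac32)=\frac32$ in each outer term and $-3$ in the middle term; the total is $0$.

Thus $H(t)\equiv(\frac49)^3\rho_0=-16^3\cdot\frac{127}{125}\equiv20\cdot\frac{127}{125}=\frac{508}{25}\equiv\frac{33}5\pmod{343}$ for every $t$. For $t=0$ this agrees with $1+\frac1{27}+\frac8{729}=\frac{764}{729}$, because $33\cdot729-5\cdot764=343\cdot59$.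

\subsection*{The errors telescope}
We have proved $\sum_{k<7m}A_k\equiv\frac{33}5\sum_{t<m}A_t\pmod{7^3}$ for every $m$, by a termwise comparison that says nothing beyond $7^3$. To reach $p^{3r}$ the errors of the $m$ blocks must cancel against each other. The mechanism is the following. For $x\in\mathbb{Z}_p$ and a function $P$ on $\mathbb{Z}_p$ let
\[
T_xP(t)=(t+x)^3P(t+1)-t^3P(t).
\]
Since $(t+1)^3A_{t+1}(x)=(t+x)^3A_t(x)$, the product $A_t(x)T_xP(t)$ is the difference of consecutive values of $t^3A_t(x)P(t)$, and so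
\begin{equation}\label{eq:telescope}
\sum_{t<m}A_t(x)\,T_xP(t)=m^3A_m(x)P(m).
\end{equation}
Hence \eqref{eq:strong} would follow from an identity $H=\lambda+p^3T_aP$ with $P$ taking values in $\mathbb{Z}_p$. Take $P=1$ and $s=t+\frac a2$: then $T_a1=(s+\frac a2)^3-(s-\frac a2)^3=3as^2+\frac{a^3}4$, that is,
\[
\sum_{t<m}A_ts^2=-\frac{a^2}{12}\sum_{t<m}A_t+\frac{m^3A_m}{3a}.
\]
An error term $p^3cs^2$ in $H$ is therefore harmless: it changes the constant $\lambda$ and contributes a multiple of $p^3m^3A_m$.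

If $P$ is a polynomial of degree $i$ with leading coefficient $c$, then $T_aP$ has degree $i+2$ and leading coefficient $(i+3a)c$. This shows what has to be overcome.
\begin{itemize}
\item No polynomial of degree $1$ is a constant plus $T_aP$ with $P$ a polynomial. So the linear term has to vanish exactly, not only modulo $p^3$, and the symmetry $s\mapsto-s$ must be established for the whole block, including the terms with $i>\mu$ that were discarded above (Section~\ref{sec:blocks}).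
\item Removing $s^{i+2}$ requires division by $i+3a$, which may be divisible by $p$; for $p=7$, $a=\frac13$ this happens at $i=6$. So the coefficient of $s^j$ in $H$ must be divisible by a power of $p$ that grows with $j$ fast enough to pay for all the divisions (Sections~\ref{sec:gamma} and~\ref{sec:reduction}).
\item The reduction produces a constant without naming it. To identify it we run the argument with the integers $n_K$, $n_{K-1}$ in place of $-a$, where Dixon's identity applies, and let $K\to\infty$ at the end (Section~\ref{sec:limit}).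
\end{itemize}

\section{Power series expansions of $\Gamma_p$}\label{sec:gamma}

From now on $p$, $\mu$, $a$, $n_r$ and $\lambda$ are as in Theorem~\ref{thm:general}.

\subsection*{Standard facts}
The function $\Gamma_p$ is continuous with values in $\mathbb{Z}_p^\times$, and $\Gamma_p(0)=1$, $\Gamma_p(1)=-1$. It satisfies $\Gamma_p(x+1)=-x\Gamma_p(x)$ for $x\in\mathbb{Z}_p^\times$ and $\Gamma_p(x+1)=-\Gamma_p(x)$ for $x\in p\mathbb{Z}_p$; iterating, for $x\in\mathbb{Z}_p$ and integers $d\ge0$,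
\begin{equation}\label{eq:funct}
\Gamma_p(x+d)=(-1)^d\,\Gamma_p(x)\prod_{0\le l<d,\ p\nmid x+l}(x+l).
\end{equation}
The reflection formula is
\begin{equation}\label{eq:refl}
\Gamma_p(x)\Gamma_p(1-x)=(-1)^{a_0(x)},\qquad a_0(x)\in\{1,\dots,p\},\quad a_0(x)\equiv x\pmod p.
\end{equation}
Separating the multiples of $p$ in $d!$ gives, for integers $d\ge0$,
\begin{equation}\label{eq:fact}
d!=(-1)^{d+1}\Gamma_p(d+1)\,p^{\lfloor d/p\rfloor}\lfloor d/p\rfloor!\,.
\end{equation}
The Bernoulli numbers are defined by $z/(e^z-1)=\sum_dB_dz^d/d!$; thus $B_0,\dots,B_5$ are $1,-\frac12,\frac16,0,-\frac1{30},0$. The theorem of von Staudt and Clausen gives $v(B_d)\ge-1$ for all $d$, and for integers $e\ge1$, $t\ge0$,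
\begin{equation}\label{eq:powersum}
\sum_{i=0}^{t-1}i^e=\frac1{e+1}\sum_{j=1}^{e+1}\binom{e+1}jB_{e+1-j}\,t^j .
\end{equation}
We have $v(d!)\le\frac{d-1}{p-1}\le\frac{d-1}6$ for $d\ge1$. The series $\exp$ and $\log$ define mutually inverse group isomorphisms between $p\mathbb{Z}_p$ and $1+p\mathbb{Z}_p$, and $\exp(p^k\mathbb{Z}_p)=1+p^k\mathbb{Z}_p$ for $k\ge1$.

Let $\mathbb{Z}_p\langle t\rangle$ be the ring of power series $\sum_jc_jt^j$ with $c_j\in\mathbb{Z}_p$ and $c_j\to0$. Such a series converges at every $t\in\mathbb{Z}_p$, defines a continuous function, and evaluation at a point is a ring homomorphism. The series is determined by its values on $\mathbb{Z}_{\ge0}$: if $c_d$ is the first nonzero coefficient, the value at $p^i$ is $p^{id}$ times an element of $c_d+p^i\mathbb{Z}_p$, which is nonzero for large $i$. We therefore identify a series with its function. If $G\in p^k\mathbb{Z}_p\langle t\rangle$ with $k\ge1$, then $G^d/d!\in p^{kd-v(d!)}\mathbb{Z}_p\langle t\rangle$,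 where $kd-v(d!)\ge k$ for $d\ge1$ and $kd-v(d!)\to\infty$. So $\exp G$ converges to an element of $1+p^k\mathbb{Z}_p\langle t\rangle$ whose value at $t$ is $\exp(G(t))$.

\subsection*{A ring of series with growing divisibility}
If $\Gamma_p(c+pt)$ were a power series in $pt$ with coefficients in $\mathbb{Z}_p$, the coefficient of $t^j$ would be divisible by $p^j$. Denominators of Bernoulli numbers and of the exponential series eat up part of this. What we need is divisibility by $p^3$ from degree $3$ on and linear growth afterwards, in a form that survives products. Let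
\[
\omega(0)=0,\quad\omega(1)=1,\quad\omega(2)=2,\quad\omega(j)=\max(3,\lceil j/2\rceil)\quad(j\ge3),
\]
and let $\mathcal{E}$ be the set of series $\sum_jc_jt^j$ with $v(c_j)\ge\omega(j)$ for all $j$. The function $\omega$ is nondecreasing, tends to infinity and satisfies $\omega(j)\ge\lceil j/2\rceil$ for all $j$. In particular $\mathcal{E}\subset\mathbb{Z}_p\langle t\rangle$.

\begin{lemma}\label{lem:ring}
The set $\mathcal{E}$ is a subring of $\mathbb{Z}_p\langle t\rangle$ that contains $\mathbb{Z}_p$ and $p^3t^i$ for $0\le i\le3$. It is closed under the substitutions $t\mapsto\delta+t$ and $t\mapsto\delta-t$ for $\delta\in\mathbb{Z}_p$.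
\end{lemma}

\begin{proof}
Closure under products follows from $\omega(i+j)\le\omega(i)+\omega(j)$, which needs proof only for $i,j\ge1$. For $i=j=1$ it reads $2\le2$. If $i+j\ge3$, one of $i,j$ is at least $2$, so $\omega(i)+\omega(j)\ge3$; also $\omega(i)+\omega(j)\ge\lceil i/2\rceil+\lceil j/2\rceil\ge\lceil(i+j)/2\rceil$. The coefficient of $t^j$ in $\sum_dc_d(\delta\pm t)^d$ is $(\pm1)^j\sum_{d\ge j}\binom dj\delta^{d-j}c_d$, and each term has valuation at least $\omega(d)\ge\omega(j)$. Finally $\omega(i)\le3$ for $i\le3$.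
\end{proof}

\begin{lemma}\label{lem:gamma}
For $c\in\mathbb{Z}_p$ let $f_c(t)=\Gamma_p(c+pt)/\Gamma_p(c)$, $t\in\mathbb{Z}_p$. There is a series $\Lambda_c=\sum_{j\ge1}\gamma_jt^j\in p\mathbb{Z}_p\langle t\rangle$ with $f_c=\exp\Lambda_c$ and
\[
v(\gamma_1)\ge1,\qquad v(\gamma_2)\ge2,\qquad v(\gamma_j)\ge\max\big(3,\tfrac{j+1}2\big)\quad(j\ge3).
\]
Both $f_c$ and $f_c^{-1}$ lie in $\mathcal{E}$. For $c=1$ the series $\Lambda_1$ is odd, that is, $\gamma_j=0$ for even $j$.
\end{lemma}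

\begin{proof}
\emph{The logarithm at integers.} Let $U$ be the set of the $p-1$ units among $c,c+1,\dots,c+p-1$; they represent the nonzero residues modulo $p$. By \eqref{eq:funct} with $d=p$,
\[
\frac{f_c(i+1)}{f_c(i)}=-\prod_{u\in U}(u+pi)=\kappa\prod_{u\in U}\Big(1+\frac{pi}u\Big),\qquad\kappa=-\prod_{u\in U}u\equiv1\pmod p,
\]
the congruence being Wilson's theorem. So $f_c(t)\equiv1\pmod p$ for $t\in\mathbb{Z}_{\ge0}$. Put $\sigma_e=\sum_{u\in U}u^{-e}$. Taking logarithms, summing over $0\le i<t$ and using \eqref{eq:powersum},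
\[
\log f_c(t)=t\log\kappa+\sum_{e\ge1}\frac{(-1)^{e-1}p^e\sigma_e}e\sum_{i=0}^{t-1}i^e=t\log\kappa+\sum_{e\ge1}\sum_{j=1}^{e+1}\tau_{e,j}t^j,
\]
\[
\tau_{e,j}=(-1)^{e-1}\frac{p^e\sigma_e}{e(e+1)}\binom{e+1}jB_{e+1-j}.
\]

\emph{The range $1\le e\le5$.} Here $p\ge7$ is used three times: $e(e+1)$ is a unit; $\sigma_e\equiv\sum_{u=1}^{p-1}u^{-e}\equiv0\pmod p$ because $p-1\nmid e$; and $B_0,\dots,B_5$ lie in $\mathbb{Z}_p$. Hence $v(\tau_{e,j})\ge e+1\ge\max(2,j)$.

\emph{The range $e\ge6$.} At most one of $e$, $e+1$ is divisible by $p$, so $\nu=v(e(e+1))$ satisfies $1+6\nu\le7^\nu\le e+1$, that is, $\nu\le e/6$. Hence $v(\tau_{e,j})\ge e-\frac e6-1\ge\frac e2+1$, the last step because $e\ge6$. Since $j\le e+1$, this is at least $\max(4,\frac{j+1}2)$.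

The terms of the double series tend to $0$ as $e\to\infty$, uniformly in $j$, so it may be summed in any order. Put $\gamma_j=\sum_{e\ge j-1}\tau_{e,j}$ (with $e\ge1$), plus $\log\kappa\in p\mathbb{Z}_p$ if $j=1$. The two ranges give the stated bounds, because $j\ge\max(3,\frac{j+1}2)$ for $j\ge3$. So $\Lambda_c\in p\mathbb{Z}_p\langle t\rangle$, and $\exp(\pm\Lambda_c)$ takes the value $f_c(t)^{\pm1}$ at $t\in\mathbb{Z}_{\ge0}$, hence by continuity at all $t\in\mathbb{Z}_p$.

\emph{Membership in $\mathcal{E}$.} As formal series, $\exp(\pm\Lambda_c)=\prod_{j\ge1}\exp(\pm\gamma_jt^j)$, and the coefficient of $t^i$ depends only on the factors with $j\le i$. By Lemma~\ref{lem:ring} it suffices to show that each factor lies in $\mathcal{E}$, that is, $v(\gamma_j^d/d!)\ge\omega(dj)$ for $d\ge1$.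
\begin{itemize}
\item $j=1$: the valuation is at least $d-v(d!)$. For $d\le6$ this is $d\ge\omega(d)$. For $d\ge7$ it is at least $\frac{5d+1}6\ge\max(3,\frac{d+1}2)\ge\omega(d)$.
\item $j=2$: the valuation is at least $2d-\frac{d-1}6$. This is $2=\omega(2)$ for $d=1$, and at least $\max(3,d)=\omega(2d)$ for $d\ge2$.
\item $j\ge3$: the valuation is at least $3d-\frac{d-1}6\ge3$ and at least $\frac{d(j+1)}2-\frac{d-1}6\ge\frac{dj}2$. Being an integer (or infinite), it is at least $\omega(dj)$.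
\end{itemize}

\emph{The case $c=1$.} For $x\in p\mathbb{Z}_p$ we have $a_0(x)=p$ and $\Gamma_p(1-x)=-\Gamma_p(-x)$, so \eqref{eq:refl} gives $\Gamma_p(x)\Gamma_p(-x)=1$. Since $f_1(t)=-\Gamma_p(1+pt)=\Gamma_p(pt)$, this says $\exp(\Lambda_1(t)+\Lambda_1(-t))=1$, so $\Lambda_1(t)+\Lambda_1(-t)=0$ for all $t\in\mathbb{Z}_p$.
\end{proof}

\section{The block function and its symmetry}\label{sec:blocks}

In this section and the next two we fix $K\ge2$ and put
\[
N=n_K,\qquad n=n_{K-1},\qquad T=T_{-n},\qquad s=t-\tfrac n2 .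
\]
Then $N=\mu+pn$. Both $N$ and $n$ are multiples of $\mu$, hence even; moreover $n\ge2$ and $n\equiv\mu\pmod p$. Recall that $A_k(-N)=(-1)^k\binom Nk^3$ and $TP(t)=(t-n)^3P(t+1)-t^3P(t)$. The unit part of $\binom Nk$ is interpolated by
\[
\Phi(y)=-\frac{\Gamma_p(1+N)}{\Gamma_p(1+y)\,\Gamma_p(1+N-y)}\in\mathbb{Z}_p^\times\qquad(y\in\mathbb{Z}_p),
\]
which inherits the symmetry $\Phi(N-y)=\Phi(y)$. The next lemma is an exact form of Lucas' congruence.

\begin{lemma}\label{lem:digit}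
Let $k=i+pt$ with integers $0\le i<p$ and $t\ge0$. Then
\[
\binom Nk=\binom nt\Phi(k)\quad\text{if }i\le\mu,\qquad\binom Nk=p(n-t)\binom nt\Phi(k)\quad\text{if }i>\mu .
\]
\end{lemma}

\begin{proof}
Let $k\le N$ and apply \eqref{eq:fact} to $N!$, $k!$ and $(N-k)!$. The signs multiply to $(-1)^{(N+1)-(k+1)-(N-k+1)}=-1$, so signs and Gamma factors give $\Phi(k)$. We have $\lfloor N/p\rfloor=n$ and $\lfloor k/p\rfloor=t$. If $i\le\mu$, then $N-k=(\mu-i)+p(n-t)$, the powers of $p$ cancel, and $\frac{n!}{t!\,(n-t)!}$ remains. If $i>\mu$, then $N-k=(\mu-i+p)+p(n-t-1)$, one factor $p$ survives, and $\frac{n!}{t!\,(n-t-1)!}=(n-t)\binom nt$ remains. If $k>N$, then $t>n$ in the first case and $t\ge n$ in the second, so both sides vanish.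
\end{proof}

Since $p$ is odd, $(-1)^{i+pt}=(-1)^i(-1)^t$. Cubing the lemma and summing over each block, we obtain for all $m\ge1$
\begin{equation}\label{eq:blocks}
\sum_{k<pm}A_k(-N)=\sum_{t<m}A_t(-n)\,h(t),\qquad h(t)=h_1(t)+p^3(n-t)^3w(t),
\end{equation}
where
\[
h_1(t)=\sum_{i=0}^\mu(-1)^i\Phi(i+pt)^3,\qquad w(t)=\sum_{i=\mu+1}^{p-1}(-1)^i\Phi(i+pt)^3 .
\]
The function $h$ plays the role of $H$ in Section~\ref{sec:seven}. Each $\Phi(i+pt)$ is a constant in $\mathbb{Z}_p^\times$ times $f_{1+i}(t)^{-1}f_{1+N-i}(-t)^{-1}$, so Lemmas~\ref{lem:ring} and~\ref{lem:gamma} give $h_1,w\in\mathcal{E}$.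

The reflection $k\mapsto N-k$ acts differently on the two parts of a block. We have $\Phi(i+p(n-t))=\Phi(\mu-i+pt)$, and $i\mapsto\mu-i$ permutes $\{0,\dots,\mu\}$ and preserves parity because $\mu$ is even. We have $\Phi(i+p(n-1-t))=\Phi(\mu+p-i+pt)$, and $i\mapsto\mu+p-i$ permutes $\{\mu+1,\dots,p-1\}$ and reverses parity because $\mu+p$ is odd. Therefore
\begin{equation}\label{eq:sym}
h_1(n-t)=h_1(t),\qquad w(n-1-t)=-w(t).
\end{equation}
So $h_1$ is even in $s$, but $w$ is antisymmetric about $\frac{n-1}2$, a center shifted by one half, and $h$ itself has no such evident symmetry. The remedy is to move half of the term $p^3(n-t)^3w(t)$ from block $t$ to block $t+1$; moving a term to the next block is exactly what subtracting an element of the image of $T$ does.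

\begin{lemma}\label{lem:even}
Let $P_0(t)=-\frac12p^3w(t-1)$ and
\[
g(t)=h_1(t)-\tfrac12p^3\big[(t-n)^3w(t)+t^3w(t-1)\big].
\]
Then $h=g+TP_0$, the function $P_0$ takes values in $p^3\mathbb{Z}_p$, and $g=\sum_{j\ \mathrm{even}}e_js^j$ with $v(e_j)\ge\omega(j)$.
\end{lemma}

\begin{proof}
We have $TP_0(t)=-\frac12p^3[(t-n)^3w(t)-t^3w(t-1)]$ and $h=h_1-p^3(t-n)^3w$; subtracting gives $h-TP_0=g$. By Lemma~\ref{lem:ring}, $g\in\mathcal{E}$, and so $g=\sum_je_js^j$ with $v(e_j)\ge\omega(j)$. By \eqref{eq:sym}, $w(n-t)=-w(t-1)$ and $w(n-t-1)=-w(t)$, so replacing $t$ by $n-t$ turns the bracket into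
\[
(-t)^3w(n-t)+(n-t)^3w(n-t-1)=t^3w(t-1)+(t-n)^3w(t).
\]
Thus $g(n-t)=g(t)$. The substitution $t\mapsto n-t$ is $s\mapsto-s$, so the odd part of the series vanishes on $\mathbb{Z}_p$ and is zero.
\end{proof}

\section{The quadratic coefficient}\label{sec:quad}

Lemma~\ref{lem:even} gives $p^3\mid e_j$ for $j\ge4$ but only $p^2\mid e_2$. The missing factor $p$ generalizes the cancellation $\frac32-3+\frac32=0$ of Section~\ref{sec:seven}, and its source is the residue theorem.

\begin{lemma}\label{lem:e2}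
We have $e_2\in p^3\mathbb{Z}_p$.
\end{lemma}

\begin{proof}
The coefficient of $t^2$ in $g=\sum_je_j(t-\frac n2)^j$ is $\sum_{j\ge2}\binom j2(-\frac n2)^{j-2}e_j\equiv e_2\pmod{p^3}$. Also $g-h_1\in p^3\mathbb{Z}_p\langle t\rangle$. So it suffices to show that the coefficient of $t^2$ in $h_1$ is divisible by $p^3$.

We pull out of $h_1$ a factor common to all terms. For $0\le i\le\mu$ we have $N-i-pt=(\mu-i)+p(n-t)$, and \eqref{eq:funct} gives
\begin{align*}
\Gamma_p(1+i+pt)&=(-1)^i\,\Gamma_p(1+pt)\prod_{l=1}^i(l+pt),\\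
\Gamma_p(1+N-i-pt)&=(-1)^{\mu-i}\,\Gamma_p(1+p(n-t))\prod_{l=1}^{\mu-i}(l+pn-pt),
\end{align*}
no factor being omitted because $\mu<p$. As $\mu$ is even, $h_1(t)=\Psi(t)^3R(pt)$ with
\[
\Psi(t)=\frac{-\Gamma_p(1+N)}{\Gamma_p(1+pt)\,\Gamma_p(1+p(n-t))},\qquad R(z)=\sum_{i=0}^\mu(-1)^i\Big[\prod_{l=1}^i(l+z)\prod_{l=1}^{\mu-i}(l+pn-z)\Big]^{-3}.
\]
The brackets have unit constant terms, so $R(z)=\sum_jr_jz^j\in\mathbb{Z}_p[[z]]$ and $R(pt)=\sum_jr_jp^jt^j\in\mathbb{Z}_p\langle t\rangle$.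

\emph{The factor $\Psi$ is constant modulo $p^3$.} With $\Lambda_1=\sum_j\gamma_jt^j$ from Lemma~\ref{lem:gamma},
\[
\frac{\Psi(t)}{\Psi(0)}=\frac{f_1(n)}{f_1(t)f_1(n-t)}=\exp(-L(t)),\qquad L(t)=\sum_{j\ge1}\gamma_j\big(t^j+(n-t)^j-n^j\big).
\]
The term $j=1$ vanishes identically, $\gamma_2=0$ because $\Lambda_1$ is odd, and $p^3\mid\gamma_j$ for $j\ge3$. So $L\in p^3\mathbb{Z}_p\langle t\rangle$ and $\Psi^3=\Psi(0)^3\exp(-3L)\in\Psi(0)^3+p^3\mathbb{Z}_p\langle t\rangle$. The coefficient of $t^2$ in $h_1$ is therefore congruent to $\Psi(0)^3p^2r_2$ modulo $p^3$, and it remains to show that $p\mid r_2$.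

\emph{The coefficient $r_2$.} Modulo $p$ we may drop $pn$, so $r_2\equiv\bar r_2\pmod p$, where $\bar r_2$ is the coefficient of $z^2$ in $\sum_{i=0}^\mu(-1)^i[\prod_{l=1}^i(l+z)\prod_{l=1}^{\mu-i}(l-z)]^{-3}$. We claim that the rational number $\bar r_2$ is $0$. Let $F(x)=[x(x-1)\cdots(x-\mu)]^{-3}$. At $x=i+z$ the factors $x-j$ with $j<i$ are $l+z$ for $1\le l\le i$, the factor with $j=i$ is $z$, and those with $j>i$ are $-(l-z)$ for $1\le l\le\mu-i$. Hence
\[
F(i+z)=z^{-3}(-1)^{\mu-i}\Big[\prod_{l=1}^i(l+z)\prod_{l=1}^{\mu-i}(l-z)\Big]^{-3},\qquad(-1)^{\mu-i}=(-1)^i,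
\]
and the residue of $F$ at $i$ is the coefficient of $z^2$ in the $i$-th summand. So $\bar r_2$ is the sum of all residues of $F$ in $\mathbb{C}$, which is $0$ because $F(x)=O(|x|^{-2})$ at infinity.
\end{proof}

At this point $h=g+TP_0\equiv e_0\pmod{p^3}$ on $\mathbb{Z}_p$: the block function is constant modulo $p^3$, as it was for $p=7$.

\section{Reduction modulo telescoping terms}\label{sec:reduction}

We now write $g-e_0$ as $p^3$ times a constant plus $p^3$ times an element of the image of $T$, up to a small error. To stay within even polynomials we apply $T$ to powers of $s-\frac12$, which the shift $t\mapsto t+1$ turns into powers of $s+\frac12$. For even $i\ge0$ let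
\[
W_i=T\big((s-\tfrac12)^i\big)=(s-\tfrac n2)^3(s+\tfrac12)^i-(s+\tfrac n2)^3(s-\tfrac12)^i\in\mathbb{Z}_p[s].
\]
For even $i$ the substitution $s\mapsto-s$ turns each of the two products into minus the other, so $W_i$ is even. The terms $s^{i+3}$ cancel, and the coefficient of $s^{i+2}$ is $(-\frac{3n}2+\frac i2)-(\frac{3n}2-\frac i2)$. Thus
\begin{equation}\label{eq:W}
W_i=(i-3n)s^{i+2}+(\text{terms of lower even degree}).
\end{equation}
The leading coefficient vanishes at $i=3n$, so the reduction has to stop at degree $3n$; this is the price for working with the integer $n$. The total cost of the divisions up to an even $I$ with $0\le I\le3n-2$ is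
\[
V(I)=\sum_{0\le i\le I,\ i\ \mathrm{even}}v(i-3n).
\]

\begin{lemma}\label{lem:span}
For even $j$ with $2\le j\le3n$, the polynomial $p^{V(j-2)}s^j$ is a $\mathbb{Z}_p$-linear combination of $1$ and the $W_i$ with $i$ even, $0\le i\le j-2$.
\end{lemma}

\begin{proof}
We use induction on $j$. Write $j-2-3n=up^\nu$ with $u$ a unit; this number is nonzero since $j-2<3n$. By \eqref{eq:W}, $p^\nu s^j=u^{-1}W_{j-2}+\sum_{j'}c_{j'}s^{j'}$ with $c_{j'}\in\mathbb{Z}_p$ and $j'$ running over even integers in $[0,j-2]$. For $j=2$ this is the claim, as $\nu=V(0)$. For $j\ge4$ multiply by $p^{V(j-4)}$. The left side becomes $p^{V(j-2)}s^j$, and for $2\le j'\le j-2$ the term $p^{V(j-4)}s^{j'}$ is covered by the induction hypothesis because $V(j-4)\ge V(j'-2)$.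
\end{proof}

\begin{lemma}\label{lem:cost}
We have $V(0)=0$, and $3+V(j-2)\le\omega(j)$ for even $j$ with $4\le j\le3n$.
\end{lemma}

\begin{proof}
Since $n\equiv\mu\not\equiv0\pmod p$ and $p\ne3$, we have $V(0)=v(3n)=0$. In general $V(I)$ counts the pairs $(i,e)$ with $i$ even, $0\le i\le I$, $e\ge1$ and $p^e\mid i-3n$. We locate these pairs, using that $a\le\frac23$ implies $3n_e\le2(p^e-1)<2p^e$ for all $e\ge1$.

There is no pair with $e\ge K-1$. Otherwise the nonzero even integer $i-3n$ would be divisible by $2p^{K-1}$, whereas $|i-3n|\le3n_{K-1}<2p^{K-1}$.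

Let $1\le e\le K-2$. From $n=n_e+p^en_{K-1-e}$ we see that $p^e\mid i-3n$ implies $i\equiv3n_e\pmod{p^e}$, and even modulo $2p^e$ as both numbers are even. Since $i\ge0$ and $0\le3n_e<2p^e$, this means $i=3n_e+2p^eu$ with an integer $u\ge0$. Hence
\[
V(I)\le\sum_{e\ge1,\ 3n_e\le I}\Big(1+\Big\lfloor\frac{I-3n_e}{2p^e}\Big\rfloor\Big).
\]
Now $3n_e\ge3\mu p^{e-1}\ge6\cdot7^{e-1}\ge6+36(e-1)$. For $I\le4$ the sum is empty and $V(I)=0$. For $I\ge6$ it has at most $1+\frac{I-6}{36}$ terms, and the floors add up to at most $\sum_{e\ge1}\frac I{2p^e}=\frac I{2(p-1)}\le\frac I{12}$; so $V(I)\le\frac56+\frac I9$.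

Put $I=j-2$. For $j\in\{4,6\}$ we have $V(I)=0$ and $\omega(j)=3$. For $j=8$ we have $V(6)\le\frac32$, so $V(6)\le1$, and $\omega(8)=4$. For $j\ge10$ we have $I\ge8$, so $\frac{7I}{18}>3$, and $3+V(I)<4+\frac I9<1+\frac I2=\frac j2=\omega(j)$.
\end{proof}

\begin{proposition}\label{prop:finite}
Let $K\ge2$ and $M_K=\frac32n_{K-1}$. There are $\lambda_K\in\mathbb{Z}_p$ and a function $Q_K:\mathbb{Z}_p\to p^3\mathbb{Z}_p$ such that for every $m\ge1$
\[
\sum_{k<pm}A_k(-n_K)\equiv\lambda_K\sum_{t<m}A_t(-n_{K-1})+m^3A_m(-n_{K-1})\,Q_K(m)\pmod{p^{M_K}}.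
\]
\end{proposition}

\begin{proof}
For even $j$ with $2\le j\le3n$ we have $e_j\in p^{3+V(j-2)}\mathbb{Z}_p$: for $j=2$ by Lemma~\ref{lem:e2} and $V(0)=0$, and for $j\ge4$ by Lemmas~\ref{lem:even} and~\ref{lem:cost}. Lemma~\ref{lem:span} and the linearity of $T$ give
\[
\sum_{j\le3n}e_js^j=\lambda_K+p^3TP_1\qquad\text{with }\lambda_K\in\mathbb{Z}_p,\ P_1\in\mathbb{Z}_p[t].
\]
For $j>3n$ we have $v(e_j)\ge\frac j2>M_K$. So $h(t)\equiv\lambda_K+TQ_K(t)\pmod{p^{M_K}}$ for all $t\in\mathbb{Z}_p$, where $Q_K=P_0+p^3P_1$ takes values in $p^3\mathbb{Z}_p$. Multiply by the integer $A_t(-n)$, sum over $t<m$, and use \eqref{eq:blocks} and \eqref{eq:telescope} with $x=-n$.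
\end{proof}

\section{The constant and the passage to the limit}\label{sec:limit}

\begin{lemma}\label{lem:ratio}
Every $D(n_K)$, $K\ge0$, is a unit in $\mathbb{Z}_p$, and $D(n_K)/D(n_{K-1})\to\lambda$ as $K\to\infty$.
\end{lemma}

\begin{proof}
Let $K\ge1$, $N=n_K$, $n=n_{K-1}$. We have $\frac N2=\frac\mu2+p\frac n2$ and $\frac{3N}2=\frac{3\mu}2+p\frac{3n}2$ with $\frac{3\mu}2\le p-1$, so $\lfloor\frac N{2p}\rfloor=\frac n2$ and $\lfloor\frac{3N}{2p}\rfloor=\frac{3n}2$. By \eqref{eq:fact},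
\[
\frac{(3N/2)!}{(N/2)!^3}=\frac{(-1)^{3N/2+1}\,\Gamma_p(1+\frac{3N}2)\,p^{3n/2}\,(3n/2)!}{(-1)^{3N/2+3}\,\Gamma_p(1+\frac N2)^3\,p^{3n/2}\,(n/2)!^3}=\frac{\Gamma_p(1+\frac{3N}2)}{\Gamma_p(1+\frac N2)^3}\cdot\frac{(3n/2)!}{(n/2)!^3}.
\]
Since $\frac{N-n}2=\frac\mu2p^{K-1}\equiv\frac\mu2\pmod2$, Dixon's identity \eqref{eq:dixon} gives
\[
\frac{D(n_K)}{D(n_{K-1})}=(-1)^{\mu/2}\frac{\Gamma_p(1+\frac32n_K)}{\Gamma_p(1+\frac12n_K)^3}.
\]
This is a unit and $D(n_0)=D(0)=1$, which proves the first claim. The second follows from $n_K\to-a$ and the continuity of $\Gamma_p$.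
\end{proof}

\begin{proof}[Proof of \eqref{eq:strong}]
First take $m=n_{K-1}+1$ in Proposition~\ref{prop:finite}. Then $pm>n_K$, both sums are complete, and the boundary term vanishes because $\binom{n_{K-1}}m=0$. So $D(n_K)\equiv\lambda_KD(n_{K-1})\pmod{p^{M_K}}$. As $D(n_{K-1})$ is a unit and $M_K\to\infty$, Lemma~\ref{lem:ratio} gives $\lambda_K\to\lambda$.

Now fix $m$ and let $K\to\infty$ in Proposition~\ref{prop:finite}. Since $-n_K\to a$, we have $A_k(-n_K)\to A_k$ for each $k$. Hence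
\[
\sum_{k<pm}A_k-\lambda\sum_{t<m}A_t=\lim_{K\to\infty}m^3A_m(-n_{K-1})\,Q_K(m).
\]
As $a$ is a positive rational number, $A_m\ne0$, so $v(A_m(-n_{K-1}))=v(A_m)$ for large $K$. The terms on the right then lie in the closed set $p^3m^3A_m\mathbb{Z}_p$, and so does their limit.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}, parts \textup{(i)} and \textup{(ii)}]
For (ii) take $m=p^{r-1}$ in \eqref{eq:strong} and use $A_m\in\mathbb{Z}_p$.

For (i) take $m=n_{r-1}+1$. Then $m^3A_m=(a+n_{r-1})^3A_{n_{r-1}}=(p^{r-1}a)^3A_{n_{r-1}}$, so $p^3m^3A_m\in p^{3r}\mathbb{Z}_p$. The short sum in \eqref{eq:strong} is the one in (i). The long sum runs up to $pn_{r-1}+p-1$, whereas $n_r=pn_{r-1}+\mu$, so it contains the extra indices $k=i+pn_{r-1}$ with $\mu<i<p$. For such $k$ and $K>r$, Lemma~\ref{lem:digit} with $t=n_{r-1}$ shows that $\binom{n_K}k$ is divisible by $p(n_{K-1}-n_{r-1})=p\cdot p^{r-1}n_{K-r}$, hence $A_k(-n_K)\in p^{3r}\mathbb{Z}_p$. Letting $K\to\infty$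 gives $A_k\in p^{3r}\mathbb{Z}_p$, so the extra terms may be dropped.
\end{proof}

\begin{remark}\label{rem:hyp}
The parity of $\mu$ gives the symmetry \eqref{eq:sym} and is used in Lemmas~\ref{lem:e2}, \ref{lem:cost} and~\ref{lem:ratio}; the bound $\mu\le\frac23(p-1)$ is used in Lemmas~\ref{lem:cost} and~\ref{lem:ratio}. Neither can be dropped if the constant is to be a unit. Indeed, let $1\le\mu\le p-1$. Since $-a\equiv\mu\pmod p$ and $k!$ is a unit for $k<p$, we have $\sum_{k<p}A_k\equiv D(\mu)\pmod p$, and \eqref{eq:strong} for $m=1$ forces the constant to be congruent to $D(\mu)$. For odd $\mu$ the substitution $k\mapsto\mu-k$ gives $D(\mu)=0$. For even $\mu>\frac23(p-1)$ we have $\frac{3\mu}2\ge p>\frac\mu2$, so $p\mid D(\mu)$ by \eqref{eq:dixon}. The bound $p\ge7$ enters through the estimates in Lemmas~\ref{lem:gamma} and~\ref{lem:cost}; the case $p=5$ is not covered by this proof.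
\end{remark}

\section{The value of $\lambda$ for $a=\frac13$ and $a=\frac12$}\label{sec:values}

For $a=\frac12$ the reflection formula suffices. Let $p\equiv1\pmod4$ and $p\ge13$. Then $\mu=\frac{p-1}2$ is even and lies in the range of Theorem~\ref{thm:general}, and $\lambda=(-1)^{\mu/2}\Gamma_p(\frac14)/\Gamma_p(\frac34)^3$. We have $a_0(\frac14)=p-\frac{p-1}4=p-\frac\mu2$, so $\Gamma_p(\frac34)^{-1}=-(-1)^{\mu/2}\Gamma_p(\frac14)$ by \eqref{eq:refl}. Cubing gives $\lambda=-\Gamma_p(\frac14)^4$. Part (i) thus reads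
\[
\sum_{k=0}^{(p^r-1)/2}\frac{(1/2)_k^3}{k!^3}\equiv-\Gamma_p(1/4)^4\sum_{k=0}^{(p^{r-1}-1)/2}\frac{(1/2)_k^3}{k!^3}\pmod{p^{3r}}.
\]

For $a=\frac13$ let $p\equiv1\pmod3$. Then $p\ge7$, and $\mu=\frac{p-1}3$ is even with $2\le\mu\le\frac23(p-1)$. Here
\begin{equation}\label{eq:lambda13}
\lambda=(-1)^{\mu/2}\,\Gamma_p(\tfrac12)/\Gamma_p(\tfrac56)^3,
\end{equation}
and to pass from $\frac56$ to $\frac13$ we need a duplication formula, which we derive along the integers $n_K$.

\begin{lemma}\label{lem:dup}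
For $p\equiv1\pmod3$ we have $\Gamma_p(\frac23)^3\Gamma_p(\frac12)^3=\Gamma_p(\frac56)^3\Gamma_p(\frac13)^3$.
\end{lemma}

\begin{proof}
Let $K\ge1$, $N=n_K$, $n=n_{K-1}$. Separating even and odd factors gives $N!=2^N(\frac N2)!\,(\frac12)_{N/2}$ and $n!=2^n(\frac n2)!\,(\frac12)_{n/2}$. We compare these identities factor by factor. By \eqref{eq:fact}, with $N$ even,
\[
\frac{N!}{n!}=-\Gamma_p(1+N)\,p^n,\qquad\frac{(N/2)!}{(n/2)!}=(-1)^{N/2+1}\Gamma_p(1+\tfrac N2)\,p^{n/2}.
\]
In $(\frac12)_{N/2}$ the factor $\frac12+l$, $0\le l<\frac N2$, is divisible by $p$ exactly when $l=\frac{p-1}2+pj$, and then it equals $p(\frac12+j)$. Since $\frac N2=\frac\mu2+p\frac n2$ and $\frac\mu2<\frac{p-1}2$, the values that occur are $0\le j<\frac n2$. These factors multiply to $p^{n/2}(\frac12)_{n/2}$, and the product of the others is given by \eqref{eq:funct}: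
\[
\frac{(1/2)_{N/2}}{(1/2)_{n/2}}=(-1)^{N/2}\,\frac{\Gamma_p(\frac{1+N}2)}{\Gamma_p(\frac12)}\,p^{n/2}.
\]
Substituting into the quotient of the two identities, the powers of $p$ and the signs cancel, and with $N-n=\mu p^{K-1}$ we get
\[
\Gamma_p(1+N)\,\Gamma_p(\tfrac12)=2^{\mu p^{K-1}}\,\Gamma_p(1+\tfrac N2)\,\Gamma_p(\tfrac{1+N}2).
\]
Cube both sides. Then $2^{3\mu p^{K-1}}=2^{(p-1)p^{K-1}}\equiv1\pmod{p^K}$ by Euler's theorem, and $N\to-\frac13$ as $K\to\infty$.
\end{proof}

Since $3\mu=p-1$, we have $\frac13\equiv-\mu\pmod p$, so $a_0(\frac13)=p-\mu$ is odd and $\Gamma_p(\frac23)=-\Gamma_p(\frac13)^{-1}$. Lemma~\ref{lem:dup} becomes $\Gamma_p(\frac56)^3=-\Gamma_p(\frac12)^3\Gamma_p(\frac13)^{-6}$. Moreover $a_0(\frac12)=\frac{p+1}2=1+\frac{3\mu}2$, so $\Gamma_p(\frac12)^2=-(-1)^{\mu/2}$. Inserting both into \eqref{eq:lambda13},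
\[
\lambda=-(-1)^{\mu/2}\,\frac{\Gamma_p(\frac13)^6}{\Gamma_p(\frac12)^2}=\Gamma_p(\tfrac13)^6 .
\]
This completes the proof of Theorem~\ref{thm:general}. Theorem~\ref{thm:main} is part (i) for $a=\frac13$, where $n_r=\frac{p^r-1}3$.

\section{Failure modulo $7^4$}\label{sec:sharp}

\begin{proof}[Proof of Proposition~\ref{prop:sharp}]
Let $p=7$, so $\mu=2$. The left side of Theorem~\ref{thm:main} for $r=1$ is $S=1+\frac1{27}+\frac8{729}=\frac{764}{729}$, and the right side is $\lambda$. We compare squares, which removes the factor $\Gamma_7(\frac12)$: since $\Gamma_7(\frac12)^2=(-1)^4=1$, formula \eqref{eq:lambda13} gives $\lambda^2=\Gamma_7(\frac56)^{-6}$.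

The point $-\frac16=1+7\cdot(-\frac16)$ is a unit congruent to $1$, so $\Gamma_7(\frac56)=\frac16\Gamma_7(-\frac16)=-\frac16f_1(-\frac16)$. As $\Lambda_1=\sum_j\gamma_jt^j$ is odd by Lemma~\ref{lem:gamma},
\[
\lambda^2=6^6f_1(-\tfrac16)^{-6}=216^2\exp\big(6\Lambda_1(\tfrac16)\big).
\]
The exponent is close to $\Lambda_1(1)$, because the linear terms agree:
\[
6\Lambda_1(\tfrac16)-\Lambda_1(1)=\sum_{j\ge3,\ j\ \mathrm{odd}}\gamma_j\,(6^{1-j}-1)\in7^4\mathbb{Z}_7,
\]
since $v(\gamma_j)\ge3$ and $6^{1-j}\equiv(-1)^{1-j}=1\pmod7$ for odd $j$. Now $\exp\Lambda_1(1)=f_1(1)=\Gamma_7(8)/\Gamma_7(1)=-720$, and so $\lambda^2\equiv-720\cdot216^2\pmod{7^4}$.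

Modulo $7^4=2401$ we compute
\begin{align*}
216^2&=46656=19\cdot2401+1037, & -720\cdot1037&=-746640=-311\cdot2401+71,\\
729^2&=531441=221\cdot2401+820, & 71\cdot820&=58220=24\cdot2401+596,
\end{align*}
so $729^2\lambda^2\equiv596$, while $729^2S^2=764^2=583696=243\cdot2401+253$. The difference $596-253=343=7^3$ is not divisible by $7^4$. Hence $S^2\not\equiv\lambda^2$, and therefore $S\not\equiv\lambda\pmod{7^4}$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{WLW}
Chuanan Wei, Yudong Liu, Xiaoxia Wang, \emph{$q$-Supercongruences from the $q$-Saalsch\"{u}tz identity}, arXiv:2009.03889 (2020).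

\end{thebibliography}
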